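# Stiffness eigenvalues of $C^0$ and $C^1$ splines as exact samples of a matrix symbol

## Quadratic $C^0$ elements, by hand

Divide $[0,n]$ into $n$ unit intervals. Consider continuous functions that are quadratic on each interval and vanish at $0$ and $n$. As a basis take

* for each $q=0,\dots,n-1$, the bubble on $[q,q+1]$, equal there to $2(t-q)(q+1-t)$; call its coefficient $c_{2q+1}$;
* for each $q=1,\dots,n-1$, the vertex function, equal to $(t-q+1)^2$ on $[q-1,q]$ and to $(q+1-t)^2$ on $[q,q+1]$; call its coefficient $c_{2q}$.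

These are $2n-1$ functions. The stiffness matrix has as entries the integrals of products of derivatives. On a unit interval the integrals are
$$\int_0^1(2-4t)^2dt=\tfrac43,\qquad \int_0^1(2t)^2dt=\tfrac43,\qquad \int_0^1(2-4t)(2t)\,dt=-\tfrac23,\qquad \int_0^1(2t)(-2(1-t))\,dt=-\tfrac23 .$$

For $n=1$ the matrix is $[4/3]$. For $n=2$, in the order $(c_1,c_2,c_3)$, it is
$$\begin{bmatrix}4/3&-2/3&0\\-2/3&8/3&-2/3\\0&-2/3&4/3\end{bmatrix}.$$
The vector $(1,0,-1)$ gives the eigenvalue $4/3$. On vectors $(x,y,x)$, writing $\lambda=\frac23\mu$, we get $(\mu-2)(\mu-4)=2$, so $\mu=3\pm\sqrt3$ and $\lambda=2\pm\frac{2}{\sqrt3}$.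

For general $n$, put $c_0=c_{2n}=0$. With $\lambda=\frac23\mu$ the eigenvalue equations are
$$2c_{2q+1}-c_{2q}-c_{2q+2}=\mu c_{2q+1},\qquad 4c_{2q}-c_{2q-1}-c_{2q+1}-c_{2q-2}-c_{2q+2}=\mu c_{2q}.$$
Try sines: $c_{2q}=b\sin(q\theta)$ and $c_{2q+1}=a\sin((q+\frac12)\theta)$. The conditions at the ends hold when $\theta=s\pi/n$, and the equations become
$$\begin{bmatrix}2&-2\cos(\theta/2)\\-2\cos(\theta/2)&4-2\cos\theta\end{bmatrix}\begin{bmatrix}a\\b\end{bmatrix}=\mu\begin{bmatrix}a\\b\end{bmatrix}.$$
Each $s=1,\dots,n-1$ gives two independent eigenvectors. At $s=n$, that is $\theta=\pi$, the sine in $c_{2q}$ vanishes at every $q$ and only $a$ survives. Since $\cos(\pi/2)=0$, this gives one further eigenvector, with $\mu=2$. The discrete sine vectors $(\sin qs\pi/n)_{q=1}^{n-1}$, $1\le s\le n-1$, are mutually orthogonal, and so are $(\sin(q+\frac12)s\pi/n)_{q=0}^{n-1}$, $1\le s\le n$. Hence the $2(n-1)+1=2n-1$ eigenvectors are independent, and we have the whole spectrum.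

Now compare with the $2\times2$ Hermitian matrix
$$f(\theta)=\begin{bmatrix}4/3&-\frac23-\frac23e^{\mathrm i\theta}\\-\frac23-\frac23e^{-\mathrm i\theta}&\frac83-\frac43\cos\theta\end{bmatrix}.$$
Since $|1+e^{\mathrm i\theta}|=2\cos(\theta/2)$ on $[0,\pi]$, $\frac32f(\theta)$ has the same characteristic polynomial as the real matrix above. At the ends of $[0,\pi]$ its eigenvalues are $\{0,\frac83\}$ at $\theta=0$ and $\{\frac43,4\}$ at $\theta=\pi$. So for every $n$ the eigenvalues are exactly $\lambda_1(f(\theta))$ for $\theta=s\pi/n$, $1\le s\le n$, and $\lambda_2(f(\theta))$ for $\theta=s\pi/n$, $1\le s\le n-1$. The two branches use almost the same grid; they differ only in whether an endpoint is kept. The choice of endpoints does not depend on $n$.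

Does this persist for splines of any degree $p$, and for $C^1$ splines?

## B-splines, the symbol and grid assignments

**Textbook facts on B-splines.** Fix a degree $p\ge1$. A list of $p+2$ nondecreasing knots $t_i\le\dots\le t_{i+p+1}$ with $t_i<t_{i+p+1}$ carries one normalized B-spline. We use the following.

* (F1) It depends only on these local knots. It is a polynomial of degree $\le p$ between consecutive knots, is positive on $(t_i,t_{i+p+1})$, and vanishes outside $[t_i,t_{i+p+1}]$. At a local knot of multiplicity $\mu\le p$ it is $C^{p-\mu}$.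
* (F2) The normalization makes the B-splines of a knot sequence sum to $1$: on $\mathbb R$ if the sequence is unbounded in both directions; on $[a,\infty)$ if it begins with $a$ repeated $p+1$ times and is unbounded to the right; on $[a,b]$ if $a$ and $b$ are its first and last knots, each repeated $p+1$ times (an open sequence).
* (F3) An affine change of variable (translation, scaling, reflection) of the knots produces the same change of variable in the B-spline.
* (F4) With knots $0$ ($p+1-j$ times) and $1$ ($j+1$ times) the B-spline is the Bernstein polynomial $\binom pj t^j(1-t)^{p-j}$ on $[0,1]$.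

**The matrices.** Let $0\le k\le\min(1,p-1)$ and $m=p-k\ge1$. On $[0,1]$ take the open knot sequence with each interior knot $i/n$, $1\le i\le n-1$, of multiplicity $m$. Its B-splines $B_1,\dots,B_{nm+k+1}$ are $C^k$ at the interior knots. Discard the first and the last and set
$$K_{n,p,k}=\Bigl[\int_0^1B_{j+1}'(x)B_{i+1}'(x)\,dx\Bigr]_{i,j=1}^{N},\qquad N=nm+k-1 .$$
When $N=0$ (only for $p=1$, $k=0$, $n=1$) the matrix is empty and has empty spectrum.

**The symbol.** Let $\eta=\lceil(p+1)/m\rceil$, and let $t_1\le t_2\le\cdots$ contain each of $0,1,\dots,\eta$ exactly $m$ times. For $1\le i\le m$ let $\beta_i=\beta_{i,p,k}$ be the B-spline with knots $t_i,\dots,t_{i+p+1}$; it is supported in $[0,\eta]$. There are enough knots, since $m+p+1\le(\eta+1)m$. For $0\le\ell\le\eta-1$ put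
$$(K^{[\ell]}_{p,k})_{r,s}=\int_0^\eta\beta_s'(t)\beta_r'(t-\ell)\,dt,\qquad f_{p,k}(\theta)=K^{[0]}_{p,k}+\sum_{\ell=1}^{\eta-1}\bigl(K^{[\ell]}_{p,k}e^{\mathrm i\ell\theta}+(K^{[\ell]}_{p,k})^Te^{-\mathrm i\ell\theta}\bigr).$$
This is an $m\times m$ Hermitian matrix with eigenvalues $\lambda_1(f_{p,k}(\theta))\le\dots\le\lambda_m(f_{p,k}(\theta))$.

*Example $(p,k)=(2,0)$.* Here $\eta=2$; $\beta_1$ has knots $0,0,1,1$ (the bubble) and $\beta_2$ has knots $0,1,1,2$ (the vertex function at $1$). From the integrals above, $K^{[0]}$ has rows $(\frac43,-\frac23)$ and $(-\frac23,\frac83)$, while $K^{[1]}$ has first row $(0,-\frac23)$ and second row $(0,-\frac23)$. This is the matrix $f$ of the opening example.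

*Example $(p,k)=(2,1)$.* Here $m=1$, $\eta=3$, and $\beta_1$ is the quadratic B-spline with knots $0,1,2,3$. Its derivative is $h(t)-h(t-1)$, where $h$ is the hat function on $[0,2]$. Since $\int h^2=\frac23$ and $\int h\,h(\cdot-1)=\frac16$, we get $K^{[0]}=\frac43-\frac13=1$, $K^{[1]}=\frac13-\frac23=-\frac13$, $K^{[2]}=-\frac16$, so
$$f_{2,1}(\theta)=1-\tfrac23\cos\theta-\tfrac13\cos2\theta .$$

**Grids.** Let $\Theta_n=\{i\pi/n:0\le i\le n\}$, $\Theta_n^0=\Theta_n\setminus\{0\}$, $\Theta_n^\pi=\Theta_n\setminus\{\pi\}$, $\Theta_n^{0,\pi}=\Theta_n\setminus\{0,\pi\}$. A *grid assignment* for $(p,k)$ gives each $j\in\{1,\dots,m\}$ one of these four types, independently of $n$; write $\Theta^{(j)}_{n,p,k}$ for the resulting grid. It is *valid for $n$* if the eigenvalues of $n^{-1}K_{n,p,k}$, counted with multiplicity, are exactly the multiset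
$$\{\lambda_j(f_{p,k}(\theta)):\theta\in\Theta^{(j)}_{n,p,k},\ j=1,\dots,m\},$$
counted over all pairs $(j,\theta)$.

For $(2,0)$ we found a valid assignment by hand: $\Theta^{(1)}=\Theta_n^0$, $\Theta^{(2)}=\Theta_n^{0,\pi}$.

**Theorem A** (established by high-precision numerical computation)**.** Let $1\le p\le100$ and $0\le k\le\min(1,p-1)$. There is an $n$-independent grid assignment for $(p,k)$ that is valid for every $n=1,\dots,100$.

The paper of Giovanni Barbarino, Sven-Erik Ekström, Carlo Garoni, David Meadon, Stefano Serra-Capizzano and Paris Vassalos, "From asymptotic distribution and vague convergence to uniform convergence, with numerical applications", arXiv:2309.03662 (2023), is the source of the following problem: prove or disprove that Theorem A continues to hold with "for every $n\ge1$" in place of "for every $n=1,\dots,100$". Precisely: for all these $p,k$, is every grid assignment that is valid for $n=1,\dots,100$ valid for every $n\ge1$?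

The answer is yes, and one value of $n$ suffices. For $n=1$ there are no interior knots, so $K_{1,p,k}=:K_{1,p}$ does not depend on $k$: it is the $(p-1)\times(p-1)$ stiffness matrix of the interior Bernstein polynomials of degree $p$. The substitution $t\mapsto1-t$ exchanges the Bernstein polynomials of index $i$ and $p-i$, so $K_{1,p}$ commutes with the reversal $v_i\mapsto v_{p-i}$. Let $\operatorname{spec}$ denote the multiset of eigenvalues with multiplicity, $\uplus$ the union of multisets, and $\operatorname{spec}^\pm(K_{1,p})$ the spectrum of $K_{1,p}$ on the vectors with $v_{p-i}=\pm v_i$. Write $f=f_{p,k}$.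

**Theorem.** Let $p\ge1$ and $0\le k\le\min(1,p-1)$.

1. For every $n\ge1$,
$$\operatorname{spec}(n^{-1}K_{n,p,k})=\operatorname{spec}(K_{1,p})\ \uplus\ \biguplus_{s=1}^{n-1}\operatorname{spec}f(s\pi/n).$$
2. As sub-multisets, $\operatorname{spec}^-(K_{1,p})\subseteq\operatorname{spec}f(0)$ and $\operatorname{spec}^+(K_{1,p})\subseteq\operatorname{spec}f(\pi)$. Their sizes are $\lfloor\frac{p-1}2\rfloor$ and $\lceil\frac{p-1}2\rceil$.
3. For a grid assignment let $J_0$ (resp. $J_\pi$) be the set of $j$ whose grid contains $0$ (resp. $\pi$). The following are equivalent: (a) it is valid for some $n\ge1$; (b) it is valid for every $n\ge1$; (c) $\{\lambda_j(f(0))\}_{j\in J_0}\uplus\{\lambda_j(f(\pi))\}_{j\in J_\pi}=\operatorname{spec}(K_{1,p})$. Assignments satisfying (a)–(c) exist.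

**Corollary.** For every $1\le p\le100$ and $0\le k\le\min(1,p-1)$, every grid assignment valid for $n=1,\dots,100$ is valid for every $n\ge1$.

The corollary is (a)$\Rightarrow$(b). The proof uses no numerical input, in particular not Theorem A, and needs no bound on $p$.

## Why sines in the coefficients are not enough: $C^1$ quadratics

The opening computation suggests a plan. Regard $n^{-1}K_{n,p,k}$ as a finite section of an infinite matrix that is invariant under a shift, solve the infinite problem by waves, and combine the waves of frequency $\theta$ and $-\theta$ so that they vanish just outside the section. This meets two obstacles.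

*First obstacle: for $k=1$ the matrix is not a section.* Take $(p,k)=(2,1)$. The infinite matrix has rows $(-\frac16,-\frac13,1,-\frac13,-\frac16)$, with diagonal entry $1$. But $K_{1,2}=[\frac43]$. For $n=2$ (rescaled to $[0,2]$) the two basis functions have knots $0,0,1,2$ and $0,1,2,2$. The first is
$$b_1(t)=2t-\tfrac32t^2\ \text{ on }[0,1],\qquad b_1(t)=\tfrac12(2-t)^2\ \text{ on }[1,2],$$
and $b_2(t)=b_1(2-t)$. Then $\int b_1'^2=\int_0^1(2-3t)^2dt+\int_1^2(2-t)^2dt=1+\frac13=\frac43$. Moreover $\int_0^1b_1'b_2'=\int_0^1(2-3t)t\,dt=0$, and by symmetry also $\int_1^2b_1'b_2'=0$. So the matrix is $\frac43I$. No section of the infinite matrix has diagonal $\frac43$: the basis functions near the boundary are not translates of the interior ones, and asking coefficients outside the section to be zero is the wrong boundary condition. (The theorem predicts $\operatorname{spec}(K_{1,2})\uplus\operatorname{spec}f_{2,1}(\pi/2)=\{\frac43\}\uplus\{1+\frac13\}$, which is correct. The double eigenvalue shows why multisets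 are needed.)

*Second obstacle: the endpoints.* Each interior frequency $s\pi/n$, $1\le s\le n-1$, should contribute $m$ eigenvalues, in total $m(n-1)$. The matrix has size $nm+k-1$. So $m+k-1=p-1$ eigenvalues are left over, and they must come from $\theta=0$ and $\theta=\pi$, where the waves of frequency $\theta$ and $-\theta$ coincide. For $(2,0)$ we saw which wave survives. For general $p$ we would have to find which of the ordered eigenvalues $\lambda_j(f(0))$ and $\lambda_j(f(\pi))$ survive, and nothing so far tells us.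

Both obstacles disappear after a change of viewpoint.

For the first, do the reflection on *functions*, not on coefficients: a spline on $[0,n]$ with zero boundary values extends to an odd, $2n$-periodic function on $\mathbb R$. When $k\le1$ this extension is again a spline of the same smoothness, because at $0$ only the value and the first derivative must match, and both do. In the case $(2,1)$ the coefficients then satisfy $c_{-1-i}=-c_i$, a reflection about the index $-\frac12$. On such sequences with period $4$ (so $n=2$), row $0$ of the infinite matrix reads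
$$c_0-\tfrac13(c_1+c_{-1})-\tfrac16(c_2+c_{-2})=c_0-\tfrac13(c_1-c_0)-\tfrac16(-c_1-c_1)=\tfrac43c_0,$$
as it should.

For the second, note that the number of leftover eigenvalues, $p-1$, is the size of $K_{1,p}$. The leftover part will come from two spaces that do not involve $n$, so the case $n=1$, where nothing else is present, identifies it. We never need to know which $\lambda_j$ survive.

We now carry this out.

## The bi-infinite spline sequence and its reflection

**Step 1 (rescaling).** *This step removes the factor $n^{-1}$.* Put $b_i(t)=B_{i+1}(t/n)$ on $[0,n]$ for $i=1,\dots,N$. Then $b_i'(t)=n^{-1}B_{i+1}'(t/n)$, and substituting $t=nx$ gives $\int_0^nb_j'b_i'\,dt=n^{-1}\int_0^1B_{j+1}'B_{i+1}'\,dx$. So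
$$n^{-1}K_{n,p,k}=\Bigl[\int_0^nb_j'b_i'\,dt\Bigr]_{i,j=1}^N .\tag{1}$$
The $b_i$ are B-splines on the open knot sequence $\xi_1\le\xi_2\le\cdots$ of $[0,n]$ with interior knots $1,\dots,n-1$ of multiplicity $m$; $b_i$ has knots $\xi_{i+1},\dots,\xi_{i+p+2}$.

**Step 2 (splines on the whole line).** *This step sets up the translation-invariant model and its reflection.* Let $(\tau_i)_{i\in\mathbb Z}$ be nondecreasing, containing each integer exactly $m$ times, with $\tau_1=\dots=\tau_m=0$. Thus $\tau_i=\lceil i/m\rceil-1$ and $\tau_{i+m}=\tau_i+1$. Let $\varphi_i$ be the normalized B-spline with knots $\tau_i,\dots,\tau_{i+p+1}$. Knot multiplicities are at most $m\le p$, so by (F1) each $\varphi_i$ is continuous and piecewise polynomial with compact support. By (F2) and (F3),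
$$\sum_i\varphi_i=1,\qquad \varphi_{i+m}(t)=\varphi_i(t-1),\qquad \varphi_r=\beta_{r,p,k}\quad(1\le r\le m).$$

For the reflection, note
$$-\tau_i=1-\lceil i/m\rceil=1+\lfloor -i/m\rfloor=\lfloor(m-i)/m\rfloor=\lceil(1-i)/m\rceil=\tau_{m+1-i}.$$
The function $t\mapsto\varphi_i(-t)$ is the B-spline with knots $-\tau_{i+p+1},\dots,-\tau_i$, that is, $\tau_{m-p-i},\dots,\tau_{m+1-i}$. Hence
$$\varphi_i(-t)=\varphi_{\sigma(i)}(t),\qquad\sigma(i)=m-p-i=-k-i.\tag{2}$$

Finally, $\varphi_i\not\equiv0$ on $(0,n)$ requires $\tau_i<n$, i.e. $i\le nm$, and $\tau_{i+p+1}>0$, i.e. $i+p+1\ge m+1$. So only the indices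
$$-k\le i\le nm\tag{3}$$
matter on $[0,n]$.

**Step 3 (odd periodic coefficient sequences).** *This step parametrizes odd periodic splines by exactly $N$ numbers.* Let
$$X_n=\{c\in\mathbb C^{\mathbb Z}:c_{i+2nm}=c_i\},\qquad X_n^-=\{c\in X_n:c_{\sigma(i)}=-c_i\},\qquad u_c=\sum_ic_i\varphi_i .$$
The sum is locally finite. For $c\in X_n$ we have $u_c(t-2n)=\sum_ic_i\varphi_{i+2nm}(t)=\sum_ic_{i-2nm}\varphi_i(t)=u_c(t)$. For $c\in X_n^-$, (2) gives $u_c(-t)=\sum_ic_i\varphi_{\sigma(i)}(t)=\sum_ic_{\sigma(i)}\varphi_i(t)=-u_c(t)$. So $u_c$ is $2n$-periodic and odd.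

Let $R:X_n^-\to\mathbb C^N$ be $(Rc)_i=c_{i-k}$, $1\le i\le N$. It reads off the entries with index in
$$I=\{1-k,\dots,nm-1\}.$$
Then $R$ is bijective. Indeed $\sigma$ acts as an involution on $\mathbb Z/2nm$.

* If $k=0$, $\sigma(i)=-i$ has the fixed points $0$ and $nm$, where the condition forces $c=0$. The set $I=\{1,\dots,nm-1\}$ contains exactly one element of each two-element orbit $\{i,-i\}$.
* If $k=1$, $\sigma(i)=-1-i$ has no fixed point, since $2i\equiv-1$ is impossible modulo an even number. It maps $I=\{0,\dots,nm-1\}$ onto $\{-nm,\dots,-1\}\equiv\{nm,\dots,2nm-1\}$, so $I$ contains exactly one element of each orbit.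

In both cases the entries on $I$ can be chosen freely and determine $c$.

## Odd periodic splines restricted to $[0,n]$

**Lemma 1.** For all $n\ge1$ and $c\in X_n^-$: $\ u_c|_{[0,n]}=\sum_{i=1}^N(Rc)_i\,b_i$.

*This lemma says that the coefficients of the odd extension in the basis $\varphi_i$ are, on $I$, the coefficients of the Dirichlet spline in its own B-spline basis.* All the boundary difficulty is concentrated here.

**Case $k=0$.** *The basis functions are already translates.* Here $m=p$ and $N=np-1$. The knot sequence $\xi$ starts with $p+1$ zeros, $\tau$ has $p$ zeros at indices $1,\dots,p$, and so $\xi_{i+1}=\tau_i$ for $1\le i\le(n+1)p$. Thus $b_i$ has knots $\tau_i,\dots,\tau_{i+p+1}$ as long as $i+p+1\le(n+1)p$, i.e. $i\le np-1=N$. So $b_i=\varphi_i$ for $1\le i\le N$. By (3), on $[0,n]$ we have $u_c=\sum_{i=0}^{np}c_i\varphi_i$, and $c_0=c_{np}=0$ because $0$ and $np$ are fixed by $\sigma$ modulo $2np$. This is the claim.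

**Case $k=1$.** Here $p\ge2$, $m=p-1$, $N=nm$. The sequence $\xi$ starts with $p+1=m+2$ zeros, so $\xi_1=\xi_2=0$ and $\xi_{i+2}=\tau_i$ for $1\le i\le(n+1)m$. If $i\ge2$, the knots of $b_i$ are $\tau_{i-1},\dots,\tau_{i+p}$ as long as $i+p\le(n+1)m$, i.e. $i\le nm-1$. Hence
$$b_i=\varphi_{i-1}\qquad(2\le i\le nm-1).\tag{4}$$
Only the basis functions at the two ends are new.

**Case $k=1$, part (α): the functions at the left end.** *We express the boundary B-splines at $0$ through $\varphi_{-1}$ and $\varphi_0$.* Let $B_1^\infty$ and $B_2^\infty$ be the B-splines with knots $(0,0,\tau_1,\dots,\tau_p)$ and $(0,\tau_1,\dots,\tau_{p+1})$. Claim: on $[0,\infty)$,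
$$\varphi_{-1}=\tfrac12B_1^\infty,\qquad\varphi_0-\varphi_{-1}=B_2^\infty.\tag{5}$$

The knots of $\varphi_{-1}$ are $\tau_{-1},\dots,\tau_p$, where $\tau_{-1},\tau_0<0$, $\tau_1=\dots=\tau_{p-1}=0$ and $\tau_p=1$. So $\varphi_{-1}$ is one polynomial of degree $\le p$ on $[0,1]$, vanishes for $t\ge1$, and is $C^{p-1}$ at the simple knot $1$. The polynomial therefore has a zero of order at least $p$ at $1$, and $\varphi_{-1}(t)=\alpha(1-t)^p$ on $[0,1]$ with $\alpha=\varphi_{-1}(0)$. On the other hand $B_1^\infty$ has knots $0$ ($p+1$ times) and $1$, so by (F4) it equals $(1-t)^p$ on $[0,1]$ and $0$ beyond.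

To find $\alpha$, evaluate $\sum_i\varphi_i(0)=1$. For $i\ge1$ the continuous function $\varphi_i$ vanishes for $t\le\tau_i$, and $\tau_i\ge0$, so $\varphi_i(0)=0$. For $i\le-2$ we have $\sigma(i)=-1-i\ge1$, so $\varphi_i(0)=\varphi_{\sigma(i)}(0)=0$ by (2). What remains is $\varphi_{-1}(0)+\varphi_0(0)=1$. Since $\sigma(0)=-1$, (2) also gives $\varphi_{-1}(0)=\varphi_0(0)$. Hence $\alpha=\frac12$, which is the first half of (5).

For the second half, consider the knot sequence $0,0,\tau_1,\tau_2,\dots$. Its first knot $0$ has multiplicity $m+2=p+1$, and its B-splines are $B_1^\infty,B_2^\infty,\varphi_1,\varphi_2,\dots$. By (F2), on $[0,\infty)$,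
$$B_1^\infty+B_2^\infty+\sum_{i\ge1}\varphi_i=1=\varphi_{-1}+\varphi_0+\sum_{i\ge1}\varphi_i ,$$
where on the right we dropped the $\varphi_i$ with $i\le-2$, which vanish on $[0,\infty)$. So $\varphi_{-1}+\varphi_0=B_1^\infty+B_2^\infty=2\varphi_{-1}+B_2^\infty$, which is the second half of (5).

*Check for $p=2$:* on $[0,1]$, $\varphi_0=\frac12+t-t^2$ and $\varphi_{-1}=\frac12(1-t)^2$, with difference $2t-\frac32t^2$. This is the function $b_1$ computed above for $n=2$.

**Case $k=1$, part (β): assembling.** *We insert the oddness of $c$ at both ends.* By (3), on $[0,n]$ we have $u_c=\sum_{i=-1}^{nm}c_i\varphi_i$. Oddness gives $c_{-1}=c_{\sigma(0)}=-c_0$. Since $\sigma(nm)=-1-nm\equiv nm-1$ modulo $2nm$, it also gives $c_{nm}=-c_{nm-1}$.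

Suppose $nm\ge2$. Then $p+1=m+2\le(n+1)m$, so the knots of $b_1$ are $\xi_2,\dots,\xi_{p+3}=0,\tau_1,\dots,\tau_{p+1}$, those of $B_2^\infty$. By (5), $b_1=\varphi_0-\varphi_{-1}$ on $[0,n]$. Now reflect by $t\mapsto n-t$. The open knot sequence is symmetric, so $b_1(n-t)=b_{nm}(t)$. By (2), $\varphi_i(n-t)=\varphi_{\sigma(i)}(t-n)=\varphi_{\sigma(i)+nm}(t)=\varphi_{nm-1-i}(t)$. Hence $b_{nm}=\varphi_{nm-1}-\varphi_{nm}$ on $[0,n]$. With (4),
$$u_c=c_0(\varphi_0-\varphi_{-1})+\sum_{i=1}^{nm-2}c_i\varphi_i+c_{nm-1}(\varphi_{nm-1}-\varphi_{nm})=\sum_{i=0}^{nm-1}c_i\,b_{i+1}$$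
on $[0,n]$. Since $(Rc)_{i+1}=c_i$, this is the claim.

Suppose $nm=1$. Then $p=2$, $n=1$, and $b_1=2t(1-t)$. By (5), $\varphi_{-1}=\frac12(1-t)^2$ on $[0,1]$. The reflection $t\mapsto1-t$ sends $\varphi_{-1}$ to $\varphi_1$, so $\varphi_1=\frac12t^2$ there. Here $c_{-1}=-c_0$ and $c_1=-c_0$, and $\varphi_{-1}+\varphi_0+\varphi_1=1$ on $[0,1]$. So
$$u_c=c_0(\varphi_0-\varphi_{-1}-\varphi_1)=c_0(1-2\varphi_{-1}-2\varphi_1)=c_0\bigl(1-(1-t)^2-t^2\bigr)=c_0\,b_1.\qquad\square$$

## The stiffness matrix as a restricted Laurent operator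

**Step 4 (the operator $L$).** *This step introduces the shift-invariant matrix and its symmetries.* For $i,j\in\mathbb Z$ let
$$L_{ij}=\int_{\mathbb R}\varphi_j'\varphi_i'\,dt .$$
This matrix is real, symmetric and banded. Translating by $1$ gives $L_{i+m,j+m}=L_{ij}$, and (2) gives $L_{\sigma(i)\sigma(j)}=L_{ij}$. It acts on all sequences by
$$(Lc)_i=\sum_jL_{ij}c_j=\int_{\mathbb R}u_c'\varphi_i'\,dt .$$
It commutes with the shift by $m$. Let $(Sc)_i=c_{\sigma(i)}$, so $S^2=1$. Then $(LSc)_i=\sum_jL_{ij}c_{\sigma(j)}=\sum_jL_{i\sigma(j)}c_j=\sum_jL_{\sigma(i)j}c_j=(SLc)_i$, so $L$ commutes with $S$ too. Hence $L$ preserves $X_n$ and $X_n^-$.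

**Lemma 2.** $R\,L\,c=(n^{-1}K_{n,p,k})\,R\,c$ for all $c\in X_n^-$. Hence $\operatorname{spec}(n^{-1}K_{n,p,k})=\operatorname{spec}(L|_{X_n^-})$.

*This lemma replaces the finite matrix by $L$ on odd periodic sequences. The idea is to fold the integral over $\mathbb R$ onto $[0,n]$.*

*Proof.* Let $c\in X_n^-$ and $i\in I$. Since $u_c$ is odd and $2n$-periodic, $u_c'$ is even and $2n$-periodic (away from the integers, where it may be undefined). Split $\mathbb R$ into the intervals $2nq+[-n,n]$, shift each to $[-n,n]$, and fold $[-n,0]$ onto $[0,n]$: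
$$(Lc)_i=\sum_q\int_{-n}^nu_c'(t)\varphi_i'(t+2nq)\,dt=\int_0^nu_c'(t)\sum_{q}\bigl[\varphi_i'(2nq+t)+\varphi_i'(2nq-t)\bigr]dt .$$
Only finitely many $q$ contribute. The sum is the derivative of
$$\Phi_i(t)=\sum_q\bigl[\varphi_i(t+2nq)-\varphi_i(2nq-t)\bigr]=\sum_q\bigl[\varphi_{i-2nmq}(t)-\varphi_{\sigma(i)+2nmq}(t)\bigr],$$
where we used $\varphi_i(2nq-t)=\varphi_{\sigma(i)}(t-2nq)$. So $(Lc)_i=\int_0^nu_c'\Phi_i'\,dt$.

Now $\Phi_i=u_e$, where $e_j=1$ if $j\equiv i$, $e_j=-1$ if $j\equiv\sigma(i)$, and $e_j=0$ otherwise (modulo $2nm$). This is well defined, since $\sigma(i)\not\equiv i$ for $i\in I$. Clearly $e\in X_n^-$. No other element of the orbit of $i$ lies in $I$, so $Re$ is the unit vector with index $i+k$. By Lemma 1, $\Phi_i=b_{i+k}$ and $u_c=\sum_j(Rc)_jb_j$ on $[0,n]$. Therefore, by (1),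
$$(RLc)_{i+k}=(Lc)_i=\sum_j(Rc)_j\int_0^nb_j'b_{i+k}'\,dt=\bigl(n^{-1}K_{n,p,k}\,Rc\bigr)_{i+k}.$$
As $i$ runs over $I$, $i+k$ runs over $1,\dots,N$. Since $R$ is bijective, the two operators are similar. $\square$

## Bloch waves and the endpoint spaces $E_0^-$, $E_\pi^-$

**Step 5 ($L$ on one frequency is the symbol).** *This step connects $L$ with $f$.* For real $\theta$ let
$$E_\theta=\{c\in\mathbb C^{\mathbb Z}:c_{i+m}=e^{\mathrm i\theta}c_i\}.$$
It is $L$-invariant, since $L$ commutes with the shift by $m$. It is parametrized by $v=(c_1,\dots,c_m)$ through $c_{r+mq}=e^{\mathrm iq\theta}v_r$. Because $\beta_r(t-\ell)=\varphi_{r+m\ell}(t)$ and $\beta_s=\varphi_s$ vanishes outside $[0,\eta]$,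
$$(K^{[\ell]}_{p,k})_{rs}=L_{r+m\ell,s}=L_{r,s-m\ell}.$$
Use this formula to define $K^{[\ell]}$ for all $\ell\in\mathbb Z$. Then $K^{[-\ell]}_{rs}=L_{r,s+m\ell}=L_{s+m\ell,r}=K^{[\ell]}_{sr}$, so $K^{[-\ell]}=(K^{[\ell]})^T$. Also $K^{[\ell]}=0$ for $|\ell|\ge\eta$, because the supports then overlap in at most a point. So $f(\theta)=\sum_\ell K^{[\ell]}e^{\mathrm i\ell\theta}$.

For $c\in E_\theta$ and $1\le r\le m$, $(Lc)_r=\sum_{s=1}^m\sum_qL_{r,s+mq}e^{\mathrm iq\theta}v_s$. In the coordinates $v$, $L|_{E_\theta}$ is therefore the matrix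
$$\sum_qK^{[-q]}e^{\mathrm iq\theta}=\sum_\ell K^{[\ell]}e^{-\mathrm i\ell\theta}=f(-\theta)=f(\theta)^T .$$
This matrix is Hermitian, so $L|_{E_\theta}$ is diagonalizable, and
$$\operatorname{spec}(L|_{E_\theta})=\operatorname{spec}f(\theta)=\operatorname{spec}(L|_{E_{-\theta}}).\tag{6}$$

**Step 6 (decomposing $X_n^-$).** *This step splits the odd sequences by frequency and isolates what happens at $0$ and $\pi$.* Put $\theta_s=s\pi/n$. On $X_n$ the shift by $m$ has $2n$-th power $1$, so it is diagonalizable with eigenvalues among the $2n$-th roots of unity $e^{\mathrm i\theta_s}$, $-n+1\le s\le n$. The eigenspaces are the $E_{\theta_s}$, which lie in $X_n$ since $e^{2n\mathrm i\theta_s}=1$. So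
$$X_n=\bigoplus_{s=-n+1}^{n}E_{\theta_s}.$$
If $c\in E_\theta$, then $(Sc)_{i+m}=c_{\sigma(i)-m}=e^{-\mathrm i\theta}(Sc)_i$; since $S^2=1$, $S$ maps $E_\theta$ onto $E_{-\theta}$. Hence $S$ preserves $E_0$, $E_\pi=E_{-\pi}$, and each $E_{\theta_s}\oplus E_{-\theta_s}$ with $1\le s\le n-1$. The space $X_n^-$ is the $(-1)$-eigenspace of $S$ on $X_n$, so it is the direct sum of the $(-1)$-eigenspaces on these pieces. Let $E_0^\pm$, $E_\pi^\pm$ be the $\pm1$-eigenspaces of $S$ on $E_0$, $E_\pi$. On $E_{\theta_s}\oplus E_{-\theta_s}$, an element $a+b$ with $a\in E_{\theta_s}$, $b\in E_{-\theta_s}$ satisfies $S(a+b)=-(a+b)$ exactly when $b=-Sa$. So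
$$X_n^-=E_0^-\oplus E_\pi^-\oplus\bigoplus_{s=1}^{n-1}\{c-Sc:c\in E_{\theta_s}\}.$$
The map $c\mapsto c-Sc$ is injective on $E_{\theta_s}$, because $c$ and $Sc$ lie in independent spaces. It commutes with $L$, because $S$ does. So $L$ has spectrum $\operatorname{spec}(L|_{E_{\theta_s}})=\operatorname{spec}f(\theta_s)$ on the $s$-th summand. With Lemma 2, for every $n\ge1$,
$$\operatorname{spec}(n^{-1}K_{n,p,k})=\operatorname{spec}(L|_{E_0^-})\uplus\operatorname{spec}(L|_{E_\pi^-})\uplus\biguplus_{s=1}^{n-1}\operatorname{spec}f(s\pi/n).\tag{7}$$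
The operators $L$, $S$ and the spaces $E_0^-$, $E_\pi^-$ depend on $p$ and $k$ only, not on $n$.

## Calibration by $n=1$: proof of the Theorem

**Part 1.** *We identify the $n$-independent part of (7) without computing it.* For $n=1$ the last union in (7) is empty, so
$$\operatorname{spec}(K_{1,p})=\operatorname{spec}(L|_{E_0^-})\uplus\operatorname{spec}(L|_{E_\pi^-}).$$
Insert this into (7) for general $n$.

**Part 2.** *We separate the contributions of $0$ and $\pi$.* Since $L$ commutes with $S$, $\operatorname{spec}(L|_{E_0})=\operatorname{spec}(L|_{E_0^+})\uplus\operatorname{spec}(L|_{E_0^-})$, and likewise for $E_\pi$. With (6), $\operatorname{spec}(L|_{E_0^-})\subseteq\operatorname{spec}f(0)$ and $\operatorname{spec}(L|_{E_\pi^-})\subseteq\operatorname{spec}f(\pi)$.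

Take $n=1$: then $N=p-1$ and $X_1^-=E_0^-\oplus E_\pi^-$. For $c\in X_1^-$ and $1\le i\le p-1$,
$$(Rc)_{p-i}=c_{p-i-k}=c_{m-i}=-c_{\sigma(m-i)}=-c_{i-k-m}.$$
If $c\in E_0^-$, then $c_{i-k-m}=c_{i-k}=(Rc)_i$, so $(Rc)_{p-i}=-(Rc)_i$. If $c\in E_\pi^-$, then $c_{i-k-m}=-c_{i-k}$, so $(Rc)_{p-i}=+(Rc)_i$. Thus $R$ maps $E_0^-$ into the antisymmetric vectors and $E_\pi^-$ into the symmetric ones. Since $R$ is a bijection of $E_0^-\oplus E_\pi^-$ onto $\mathbb C^{p-1}$, which is the direct sum of the antisymmetric and the symmetric vectors, both inclusions are equalities. The dimensions are $\lfloor\frac{p-1}2\rfloor$ and $\lceil\frac{p-1}2\rceil$. By Lemma 2 with $n=1$, $R$ conjugates $L$ to $K_{1,p}$, so $\operatorname{spec}(L|_{E_0^-})=\operatorname{spec}^-(K_{1,p})$ and $\operatorname{spec}(L|_{E_\pi^-})=\operatorname{spec}^+(K_{1,p})$.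

**Part 3.** *We compare with what an assignment predicts.* All four grid types contain $\{s\pi/n:1\le s\le n-1\}$. So an assignment predicts the multiset
$$\{\lambda_j(f(0))\}_{j\in J_0}\uplus\{\lambda_j(f(\pi))\}_{j\in J_\pi}\uplus\biguplus_{s=1}^{n-1}\operatorname{spec}f(s\pi/n).$$
By Part 1 the true spectrum is $\operatorname{spec}(K_{1,p})\uplus\biguplus_{s=1}^{n-1}\operatorname{spec}f(s\pi/n)$. Finite multisets can be cancelled, so the assignment is valid for $n$ if and only if (c) holds. Condition (c) does not involve $n$; hence (a), (b) and (c) are equivalent.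

*Existence.* By Part 2 there are $J_0,J_\pi\subseteq\{1,\dots,m\}$ with $\{\lambda_j(f(0))\}_{j\in J_0}=\operatorname{spec}^-(K_{1,p})$ and $\{\lambda_j(f(\pi))\}_{j\in J_\pi}=\operatorname{spec}^+(K_{1,p})$. Their union is $\operatorname{spec}(K_{1,p})$. Every pair $(J_0,J_\pi)$ is realized by exactly one assignment: $j$ gets $\Theta_n,\Theta_n^0,\Theta_n^\pi$ or $\Theta_n^{0,\pi}$ according to whether $j\in J_0$ and whether $j\in J_\pi$. This proves the Theorem, and with it the Corollary. $\blacksquare$

For $(2,0)$: $K_{1,2}=[\frac43]$ is $1\times1$, so symmetric vectors only, and $\operatorname{spec}f_{2,0}(\pi)=\{\frac43,4\}$. So $J_0=\emptyset$, $J_\pi=\{1\}$, which are the grids $\Theta_n^0,\Theta_n^{0,\pi}$ found by sines.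

## Cubic $C^1$ splines: one leftover eigenvalue at each end

Let $(p,k)=(3,1)$, so $m=2$ and $\sigma(i)=-1-i$. We compute the leftover eigenvalues twice.

*From $n=1$.* Let $q_0,q_1,q_2$ be the quadratic Bernstein polynomials. In units of $\frac1{30}$ their Gram entries are $\langle q_0,q_0\rangle=\langle q_2,q_2\rangle=6$, $\langle q_0,q_1\rangle=\langle q_1,q_2\rangle=3$, $\langle q_0,q_2\rangle=1$, $\langle q_1,q_1\rangle=4$. The interior cubic Bernstein polynomials have derivatives $3(q_0-q_1)$ and $3(q_1-q_2)$, so $K_{1,3}$ has diagonal $\frac9{30}(6+4-6)=\frac65$ and off-diagonal $\frac9{30}(3-1-4+3)=\frac3{10}$. Hence $\operatorname{spec}^+(K_{1,3})=\{\frac32\}$ and $\operatorname{spec}^-(K_{1,3})=\{\frac9{10}\}$.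

*From the symbol.* We use an energy identity, valid for all $p$ and $k$: for $c\in E_\theta$ with coordinates $v$,
$$v^*f(-\theta)v=\int_0^1|u_c'|^2\,dt.\tag{8}$$
Indeed $u_c(t+1)=e^{\mathrm i\theta}u_c(t)$, and the left side is $\sum_{r=1}^m\overline{c_r}\int_{\mathbb R}u_c'\varphi_r'\,dt$. Splitting $\mathbb R$ into unit intervals gives $\int_0^1u_c'(t)\sum_{r,q}e^{\mathrm iq\theta}\,\overline{c_r}\,\varphi_{r-mq}'(t)\,dt$. Since $e^{\mathrm iq\theta}\overline{c_r}=\overline{c_{r-mq}}$, the sum is $\overline{u_c'}$.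

Let $h_0,\dots,h_3$ be the cubic Bernstein polynomials on a unit interval, and write $A=\varphi_1$ (knots $0,0,1,1,2$) and $\tilde A=\varphi_2$ (knots $0,1,1,2,2$), so $\tilde A(t)=A(2-t)$. At the double knot $0$, $A$ is $C^1$, so its first two coefficients on $[0,1]$ vanish; at the simple knot $2$ it is $C^2$, so its last three coefficients on $[1,2]$ vanish. Being $C^1$ at $1$, it has coefficients $(0,0,2\gamma,\gamma)$ and $(\gamma,0,0,0)$. At $t=1$ only $\varphi_1$ and $\varphi_2$ are nonzero, with equal values and sum $1$, so $\gamma=\frac12$. Thus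
$$A:\ (0,0,1,\tfrac12),\ (\tfrac12,0,0,0);\qquad\tilde A:\ (0,0,0,\tfrac12),\ (\tfrac12,1,0,0).\tag{9}$$
On $[0,1]$ this gives $\varphi_{-1}=\frac12h_0$, $\varphi_0=\frac12h_0+h_1$, $\varphi_1=h_2+\frac12h_3$, $\varphi_2=\frac12h_3$. Each of $E_0^\pm,E_\pi^\pm$ is one-dimensional, and by (8) its eigenvalue is $\int_0^1|u_c'|^2dt$ divided by $|v|^2=2$:

* $E_0^+$: $v=(1,1)$, $u=1$, eigenvalue $0$.
* $E_0^-$: $v=(1,-1)$, $u=h_2-h_1$ on $[0,1]$, $u'=3(-q_0+2q_1-q_2)$, energy $\frac9{30}(6+16+6-22)=\frac95$, eigenvalue $\frac9{10}$.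
* $E_\pi^-$: $v=(1,-1)$ with $c_0=1$, $c_{-1}=-1$, $u=h_1+h_2$, $u'=3(q_0-q_2)$, energy $\frac9{30}(6+6-2)=3$, eigenvalue $\frac32$.
* $E_\pi^+$: $v=(1,1)$ with $c_0=c_{-1}=-1$, $u=-h_0-h_1+h_2+h_3$, $u'=6q_1$, energy $36\cdot\frac4{30}=\frac{24}5$, eigenvalue $\frac{12}5$.

So $\operatorname{spec}f_{3,1}(0)=\{0,\frac9{10}\}$ and $\operatorname{spec}f_{3,1}(\pi)=\{\frac32,\frac{12}5\}$, in agreement with Part 2. The valid assignment has $J_0=\{2\}$ and $J_\pi=\{1\}$: $\Theta^{(1)}=\Theta_n^0$ and $\Theta^{(2)}=\Theta_n^\pi$.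

## What happens for $k\ge2$

Extend all definitions verbatim to $2\le k\le p-1$. One can see exactly where the proof breaks. Modulo $2nm$ the map $\sigma(i)=-k-i$ has two fixed points if $k$ is even and none if $k$ is odd, so $\dim X_n^-$ is $nm-1$ or $nm$ respectively. But $N=nm+k-1$. These agree only for $k=0$ and $k=1$; for $k\ge2$ no bijection $R$ exists. On the function side, an odd $C^2$ function has $u''(0)=0$, a condition that Dirichlet splines need not satisfy.

The conclusion itself fails in the following cases. Two facts are needed. First, $\lambda_1(f(0))=0$: Step 5 and (8) hold for all $k$, so $f(0)$ is positive semidefinite, and $v=(1,\dots,1)$ gives $u_c\equiv1$. Second, $K_{n,p,k}$ is positive definite: if $\int|u'|^2=0$ for $u$ in the span of the interior B-splines, then $u$ is constant, being continuous, and vanishes at $0$, so $u=0$; B-splines are linearly independent, so its coefficients vanish. For $k\ge2$ the matrix is nonempty, so a valid assignment never has $1\in J_0$.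

**(i)** *If $k\ge2$ and $k>p/2$, no assignment is valid for any $n$.* Of the $m(n+1)$ pairs $(j,\theta)$ with $\theta\in\Theta_n$, the pair $(1,0)$ cannot be used, so at most $(p-k)(n+1)-1$ are available. Required are $n(p-k)+k-1$. This forces $k\le p-k$, contrary to $k>p/2$.

**(ii)** *For $(p,k)=(4,2)$, no assignment is valid for $n=1$.* Here $m=2$, $\eta=3$, $N=3$. Three of the four pairs $(j,\theta)$ with $\theta\in\{0,\pi\}$ must be used, and $(1,0)$, which carries the value $0$, cannot. So validity would require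
$$\operatorname{tr}K_{1,4}=\operatorname{tr}f(0)+\operatorname{tr}f(\pi)=2\operatorname{tr}K^{[0]}+4\operatorname{tr}K^{[2]};$$
the terms with $K^{[1]}$ cancel.

In units of $\frac1{140}$ the Gram entries $M_{ij}$ of $h_0,\dots,h_3$ are $M_{00}=M_{33}=20$, $M_{01}=M_{23}=10$, $M_{02}=M_{13}=4$, $M_{03}=1$, $M_{11}=M_{22}=12$, $M_{12}=9$. We compute all traces in these units.

*Left side.* The interior quartic Bernstein polynomials have derivatives $4(h_{i-1}-h_i)$, $i=1,2,3$, so $\operatorname{tr}K_{1,4}=16\,(12+6+12)=480$.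

*Right side.* The knots of $\beta_1$ are $0,0,1,1,2,2$ and those of $\beta_2$ are $0,1,1,2,2,3$. The derivative formula for B-splines, which writes $\beta'$ as $p$ times the difference of the two B-splines of degree $p-1$ on the first and the last $p+1$ local knots, each divided by the length of its support, gives
$$\beta_1'=2(A-\tilde A),\qquad\beta_2'=2(\tilde A-A(\cdot-1)),$$
with $A,\tilde A$ from (9). From (9),
$$\langle A,A\rangle=\langle\tilde A,\tilde A\rangle=(12+10+5)+5=32,\qquad\langle A,\tilde A\rangle=(5+5)+(5+5)=20,$$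
$$\langle\tilde A,A(\cdot-1)\rangle=\tfrac12M_{02}+\tfrac14M_{03}+M_{12}+\tfrac12M_{13}=2+\tfrac14+9+2=13.25 .$$
So $\operatorname{tr}K^{[0]}=4(64-40)+4(64-26.5)=96+150=246$. In $\operatorname{tr}K^{[2]}$, $\beta_1$ contributes nothing, since its support is $[0,2]$. For $\beta_2$ the overlap is $[2,3]$, where $\beta_2'(t)$ is $-h_0$ and $\beta_2'(t-2)$ is $h_3$. So $\operatorname{tr}K^{[2]}=-M_{03}=-1$. The right side is $2\cdot246-4=488\ne480$. $\square$

Thus in the Theorem the hypothesis $k\le1$ cannot be relaxed to $k\le2$: in the cases (i) and (ii) there is no assignment valid for every $n$. About the remaining pairs with $2\le k\le p/2$, $(p,k)\ne(4,2)$, nothing is claimed here.
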